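\title{Integrals of the Wigner distribution over ellipsoids}

\begin{abstract}
We prove that the Weyl quantization of the indicator function of an arbitrary ellipsoid $E\subset\mathbb R^{2n}$ has norm strictly less than one. In particular $\operatorname{op}^w(\mathbf 1_E)\le\operatorname{Id}$ in every dimension, which is a conjecture stated in a survey of Lerner. The norm is an explicit Gaussian integral, and it is attained exactly on the multiples of the Gaussian adapted to $E$. The operator is diagonal in a Hermite basis, and each eigenvalue is a weighted integral of a function $Y_m(s;a_1,\dots,a_m)$ whose parameters are the symplectic areas of $E$, repeated with multiplicity. Once the parameters are treated as independent variables, $Y_m$ solves an elliptic equation in them, and the maximum principle gives $|Y_m|\le1$ by induction on $m$. As consequences we obtain the sharp bound for ellipsoids of given volume and the bound $1$ for convex quadrics.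
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Points of $\mathbb R^{2n}$ are written $X=(x,\xi)$, and the inner product of $L^2(\mathbb R^n)$ is linear in the first variable. The \emph{Wigner distribution} of $u,v\in L^2(\mathbb R^n)$ is
\begin{equation}\label{eq:wigner}
\mathcal W(u,v)(x,\xi)=\int_{\mathbb R^n}u\Big(x+\frac z2\Big)\overline{v\Big(x-\frac z2\Big)}\,e^{-2i\pi z\cdot\xi}\,dz ,
\end{equation}
and the \emph{Weyl quantization} of a symbol $a$ on $\mathbb R^{2n}$ is
\[
(\operatorname{op}^w(a)u)(x)=\iint_{\mathbb R^n\times\mathbb R^n}e^{2i\pi(x-y)\cdot\xi}\,a\Big(\frac{x+y}2,\xi\Big)u(y)\,dy\,d\xi .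
\]
The substitution $(x,y)\mapsto(\frac{x+y}2,\,y-x)$, whose Jacobian has modulus $1$, relates the two:
\begin{equation}\label{eq:pairing}
\langle\operatorname{op}^w(a)u,v\rangle=\int_{\mathbb R^{2n}}a\,\mathcal W(u,v)\,dX .
\end{equation}
For $a\in L^2(\mathbb R^{2n})$ the kernel of $\operatorname{op}^w(a)$ is obtained from $a$ by a partial Fourier transform and the same substitution. By Plancherel's theorem $\operatorname{op}^w(a)$ is then a Hilbert--Schmidt operator with Hilbert--Schmidt norm $\|a\|_{L^2}$, and \eqref{eq:pairing} holds for all $u,v\in L^2$. Since $\mathcal W(v,u)=\overline{\mathcal W(u,v)}$, real symbols give self-adjoint operators. For bounded self-adjoint operators, $A\le B$ means $\langle Au,u\rangle\le\langle Bu,u\rangle$ for all $u$.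

The real function $\mathcal W(u,u)$ describes how the mass of $u$ is spread over phase space: for $u$ in the Schwartz space $\mathcal S(\mathbb R^n)$, Fourier inversion in \eqref{eq:wigner} gives
\begin{equation}\label{eq:marginal}
\int_{\mathbb R^n}\mathcal W(u,u)(x,\xi)\,d\xi=|u(x)|^2 ,
\end{equation}
so the total integral is $\|u\|^2$. The number $\langle\operatorname{op}^w(\mathbf 1_E)u,u\rangle=\int_E\mathcal W(u,u)$ is the share of this mass that lies in a set $E$. If $\mathcal W(u,u)$ were nonnegative, the share could never exceed $\|u\|^2$. But $\mathcal W(u,u)$ changes sign. For $n=1$ the unit vectors $h_0=2^{1/4}e^{-\pi x^2}$ and $h_1=2\sqrt\pi\,x\,h_0$ satisfy (Lemma~\ref{lem:hermite} below)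
\[
\mathcal W(h_0,h_0)=2e^{-2\pi|X|^2},\qquad \mathcal W(h_1,h_1)=2\,(4\pi|X|^2-1)\,e^{-2\pi|X|^2},
\]
and in the variable $t=2\pi|X|^2$ their integrals over the disk $\{2\pi|X|^2\le a\}$ are
\[
\int_0^ae^{-t}dt=1-e^{-a},\qquad\int_0^a(2t-1)e^{-t}dt=1-(1+2a)e^{-a}.
\]
The annulus $\{\frac12\le2\pi|X|^2\le A\}$ avoids the region where $\mathcal W(h_1,h_1)$ is negative and collects $2e^{-1/2}-(1+2A)e^{-A}$, which exceeds $1$ for large $A$. So the inequality $\operatorname{op}^w(\mathbf 1_E)\le\operatorname{Id}$ depends on the shape of $E$. A disk centered at the origin cannot avoid the negative region, and there $|1-(1+2a)e^{-a}|<1-e^{-a}$ because $1+a<e^a$. This suggests that for round sets the inequality holds and that the Gaussian, whose Wigner distribution has no cancellation, is the extremal function.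

An \emph{ellipsoid} is a set $E=\{X\in\mathbb R^{2n}:Q(X-X_0)\le1\}$ with $X_0\in\mathbb R^{2n}$ and $Q$ a positive definite quadratic form. The following conjecture is stated in Lerner's survey \cite{Lerner}.

\begin{quote}
\emph{For every $n\ge1$ and every ellipsoid $E\subset\mathbb R^{2n}$, the operator $\operatorname{op}^w(\mathbf 1_E)$ is bounded on $L^2(\mathbb R^n)$ and $\operatorname{op}^w(\mathbf 1_E)\le\operatorname{Id}$.}
\end{quote}

The Hilbert--Schmidt norm of $\operatorname{op}^w(\mathbf 1_E)$ is $|E|^{1/2}$, so boundedness is immediate, and so is the inequality when $|E|\le1$; the content lies in ellipsoids of large volume. The inequality is known for $n=1$ (Flandrin) and, in every dimension, for isotropic ellipsoids, those symplectically equivalent to a Euclidean ball (Lieb and Ostrover). We prove it in general.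

\subsection*{Results}
The group $Sp(2n,\mathbb R)$ consists of the linear maps that preserve the form $\omega((x,\xi),(y,\eta))=\xi\cdot y-\eta\cdot x$; they have determinant $1$. An \emph{affine symplectic map} is a map $\chi(X)=X_0+SX$ with $S\in Sp(2n,\mathbb R)$, and $E$ is \emph{isotropic} if it is the image of a Euclidean ball under such a map. Williamson's theorem states that for a positive definite form $Q$ there are $S\in Sp(2n,\mathbb R)$ and $r_1,\dots,r_n>0$ with $Q(SX)=\sum_j|X_j|^2/r_j^2$, where $X_j=(x_j,\xi_j)$. Thus every ellipsoid has the form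
\begin{equation}\label{eq:normal}
E=X_0+S(E_0),\qquad E_0=\Big\{X:\sum_{j=1}^n\frac{x_j^2+\xi_j^2}{r_j^2}\le1\Big\}.
\end{equation}
Put $a_j=2\pi r_j^2$, twice the area of the section of $E_0$ by the $j$th coordinate plane, and
\begin{equation}\label{eq:Lambda}
\Lambda(E)=2^n\int_{E_0}e^{-2\pi|X|^2}dX=\int_{t\in[0,\infty)^n,\ \sum_jt_j/a_j\le1}e^{-(t_1+\dots+t_n)}\,dt\ \in(0,1).
\end{equation}
The second form comes from polar coordinates in each plane: with $t_j=2\pi|X_j|^2$, integration over the angle turns $dX_j$ into $\frac12dt_j$.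

\begin{theorem}\label{thm:main}
For every $n\ge1$ and every ellipsoid $E\subset\mathbb R^{2n}$, the operator $\operatorname{op}^w(\mathbf 1_E)$ is Hilbert--Schmidt and self-adjoint, and
\[
-\Lambda(E)\operatorname{Id}\le\operatorname{op}^w(\mathbf 1_E)\le\Lambda(E)\operatorname{Id},\qquad\Lambda(E)<1 .
\]
In particular $\operatorname{op}^w(\mathbf 1_E)\le\operatorname{Id}$. Moreover $\Lambda(E)=\|\operatorname{op}^w(\mathbf 1_E)\|$ is a simple eigenvalue, whose eigenvectors are the multiples of one Gaussian, the image of $2^{n/4}e^{-\pi|x|^2}$ under a metaplectic operator and a phase translation. All other eigenvalues have modulus less than $\Lambda(E)$. If the $a_j$ are distinct, then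
\begin{equation}\label{eq:explicit}
\Lambda(E)=1-\sum_{j=1}^ne^{-a_j}\prod_{i\ne j}\frac{a_i}{a_i-a_j}.
\end{equation}
\end{theorem}

Being the norm of the operator, $\Lambda(E)$ does not depend on the choices made in \eqref{eq:normal}.

\begin{corollary}\label{cor:volume}
Let $E\subset\mathbb R^{2n}$ be an ellipsoid and $a=2(n!\,|E|)^{1/n}$. Then
\[
\operatorname{op}^w(\mathbf 1_E)\le\Big(1-e^{-a}\sum_{k=0}^{n-1}\frac{a^k}{k!}\Big)\operatorname{Id}.
\]
The constant is the largest spectral value of $\operatorname{op}^w(\mathbf 1_E)$ if and only if $E$ is isotropic.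
\end{corollary}

\begin{corollary}\label{cor:quadric}
Let $q$ be a nonconstant real polynomial of degree at most $2$ on $\mathbb R^{2n}$ with positive semidefinite quadratic part, and let $C=\{q\le0\}$. Then $\big|\int_C\mathcal W(u,u)\big|\le\|u\|^2$ for all $u\in\mathcal S(\mathbb R^n)$, so $\operatorname{op}^w(\mathbf 1_C)$ extends to a bounded operator of norm at most $1$. The constant $1$ is attained, for instance for half-spaces.
\end{corollary}

\subsection*{The method}
The operator attached to $E_0$ is diagonal in the Hermite basis, and its eigenvalues are integrals over a simplex of products of Laguerre functions at the $n$ scales $a_1,\dots,a_n$ (Section~\ref{sec:diag}). These integrals are convolutions. The Laplace transform splits each of them into a positive part, common to all eigenvalues, and an oscillating part $Y_m$, and the problem becomes the inequality $|Y_m|\le1$ of Theorem~\ref{thm:Y}, which is the core of the paper (Section~\ref{sec:laplace}). Section~\ref{sec:two} shows on the case $m=2$ why one should let all $m$ parameters of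 $Y_m$ vary independently. Sections~\ref{sec:boundary}--\ref{sec:max} carry this out in general, and Sections~\ref{sec:main} and~\ref{sec:cor} return to the operator.

\section{Diagonalization in the Hermite basis}\label{sec:diag}

\subsection*{Symplectic covariance}
For $X_0=(x_0,\xi_0)$ the phase translation $(Tu)(x)=e^{2i\pi\xi_0\cdot x}u(x-x_0)$ satisfies $\mathcal W(Tu,Tv)(X)=\mathcal W(u,v)(X-X_0)$, by substitution in \eqref{eq:wigner}. For $S\in Sp(2n,\mathbb R)$ there is a unitary operator $M$ on $L^2(\mathbb R^n)$, called metaplectic, which maps $\mathcal S(\mathbb R^n)$ onto itself and satisfies $\mathcal W(Mu,Mv)=\mathcal W(u,v)\circ S^{-1}$; see \cite{Folland}. For $\chi(X)=X_0+SX$ the unitary operator $U=TM$ satisfies $\mathcal W(Uu,Uv)=\mathcal W(u,v)\circ\chi^{-1}$. Since $\chi$ preserves Lebesgue measure,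
\begin{equation}\label{eq:cov}
\int_{\chi(A)}\mathcal W(Uu,Uv)\,dX=\int_A\mathcal W(u,v)\,dX
\end{equation}
for every measurable set $A$ on which $\mathcal W(u,v)$ is integrable. With $A=E_0$ this says $U^*\operatorname{op}^w(\mathbf 1_E)U=\operatorname{op}^w(\mathbf 1_{E_0})$, so it is enough to study $E_0$.

\subsection*{Hermite functions}
The set $E_0$ is invariant under the rotations of each plane $(x_j,\xi_j)$, so we look for a basis whose Wigner distributions transform simply under rotations. On $\mathbb R$ the Hermite functions $h_k$, $k\ge0$, are defined by the generating function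
\[
\Phi_w(x)=2^{1/4}\exp\big(-\pi x^2+2\sqrt\pi\,xw-\tfrac12w^2\big)=\sum_{k\ge0}h_k(x)\frac{w^k}{\sqrt{k!}},\qquad w\in\mathbb C ;
\]
they form an orthonormal basis of $L^2(\mathbb R)$. The products $h_\alpha(x)=\prod_jh_{\alpha_j}(x_j)$, $\alpha\in\mathbb N^n$, form an orthonormal basis of $L^2(\mathbb R^n)$, with $h_0=2^{n/4}e^{-\pi|x|^2}$. The Laguerre polynomials are $L_k(x)=\sum_{i=0}^k\binom ki\frac{(-x)^i}{i!}$.

\begin{lemma}\label{lem:hermite}
Let $n=1$ and $x+i\xi=|X|e^{i\theta}$. Then $\mathcal W(h_k,h_l)(X)$ is the product of $e^{i(l-k)\theta}$ and a function of $|X|$, and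
\[
\mathcal W(h_k,h_k)(X)=2(-1)^kL_k(4\pi|X|^2)\,e^{-2\pi|X|^2}.
\]
\end{lemma}

\begin{proof}
Let $w,v\in\mathbb C$ and $\zeta=x+i\xi$. Since $\overline{\Phi_{\bar v}}=\Phi_v$, the integrand of $\mathcal W(\Phi_w,\Phi_{\bar v})(X)$ is $\sqrt2$ times the exponential of
\[
-2\pi x^2+2\sqrt\pi\,x(w+v)-\tfrac12(w^2+v^2)-\tfrac\pi2z^2+cz,\qquad c=\sqrt\pi(w-v)-2i\pi\xi .
\]
Now $\int_{\mathbb R}e^{-\pi z^2/2+cz}dz=\sqrt2\,e^{c^2/(2\pi)}$ and $\frac{c^2}{2\pi}=\frac12(w-v)^2-2i\sqrt\pi\,\xi(w-v)-2\pi\xi^2$. Hence
\[
\mathcal W(\Phi_w,\Phi_{\bar v})(X)=2e^{-2\pi|\zeta|^2}\exp\big(2\sqrt\pi\,(w\bar\zeta+v\zeta)-wv\big).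
\]
The series for $\Phi_w$ converges in $L^2$, and the Cauchy--Schwarz inequality gives $|\mathcal W(f,g)(X)|\le2\|f\|\,\|g\|$. So the left side equals $\sum_{k,l}\mathcal W(h_k,h_l)(X)\,w^kv^l/\sqrt{k!\,l!}$. Comparing coefficients,
\[
\mathcal W(h_k,h_l)(X)=2e^{-2\pi|\zeta|^2}\sqrt{k!\,l!}\sum_{j=0}^{\min(k,l)}\frac{(-1)^j}{j!}\,\frac{(2\sqrt\pi\,\bar\zeta)^{k-j}}{(k-j)!}\,\frac{(2\sqrt\pi\,\zeta)^{l-j}}{(l-j)!}.
\]
Every term has the angular factor $e^{i(l-k)\theta}$. For $k=l$ and $i=k-j$ the term of $k!\sum_j$ is $(-1)^{k}\binom ki\frac{(-4\pi|\zeta|^2)^i}{i!}$, and these add up to $(-1)^kL_k(4\pi|\zeta|^2)$.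
\end{proof}

\begin{proposition}\label{prop:diag}
For every $\alpha\in\mathbb N^n$ we have $\operatorname{op}^w(\mathbf 1_{E_0})h_\alpha=\lambda_\alpha h_\alpha$, where
\begin{equation}\label{eq:simplex}
\lambda_\alpha=\int_{\sigma\in[0,\infty)^n,\ \sum_j\sigma_j\le1}\ \prod_{j=1}^ng_j(\sigma_j)\,d\sigma,\qquad g_j(\sigma)=a_j(-1)^{\alpha_j}L_{\alpha_j}(2a_j\sigma)\,e^{-a_j\sigma}.
\end{equation}
\end{proposition}

\begin{proof}
The integral \eqref{eq:wigner} factors: $\mathcal W(h_\alpha,h_\beta)(X)=\prod_j\mathcal W(h_{\alpha_j},h_{\beta_j})(X_j)$. Compute $\int_{E_0}\mathcal W(h_\alpha,h_\beta)$ in polar coordinates in each plane; the condition $X\in E_0$ does not involve the angles. If $\alpha_j\ne\beta_j$ for some $j$, the integral of $e^{i(\beta_j-\alpha_j)\theta_j}$ over a period vanishes. So the matrix of the operator in the basis $(h_\alpha)$ is diagonal. For $\alpha=\beta$, the variables $t_j=2\pi|X_j|^2$ turn the $j$th factor into $(-1)^{\alpha_j}L_{\alpha_j}(2t_j)e^{-t_j}dt_j$ and the domain into $\sum_jt_j/a_j\le1$; put $t_j=a_j\sigma_j$.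
\end{proof}

\section{The eigenvalues as averages}\label{sec:laplace}

The integrand in \eqref{eq:simplex} oscillates at $n$ unrelated scales, and the domain is not a product, so a bound for each factor does not give a bound for $\lambda_\alpha$. The domain is, however, a simplex: $\lambda_\alpha$ is the mass that the convolution $g_1*\dots*g_n$ puts on $[0,1]$. This is where the ellipsoidal shape is used, and it calls for the Laplace transform.

The Laplace transform of a signed measure $\mu$ on $[0,\infty)$ is $p\mapsto\int e^{-p\tau}d\mu(\tau)$. It turns convolutions into products, and it is injective in the following sense: if $\int e^{-p_0\tau}d|\mu|<\infty$ and the transform vanishes for all real $p>p_0$, then $\mu=0$. A function is identified with the measure of which it is the density.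

For $z>0$, termwise integration gives $\int_0^\infty e^{-zt}L_k(2t)\,dt=\sum_i\binom ki(-2)^iz^{-i-1}=(z-2)^kz^{-k-1}$. Taking $t=a\sigma$ and $z=1+p/a$, we find for $a>0$, $p\ge0$,
\begin{equation}\label{eq:laguerreLT}
\int_0^\infty e^{-p\sigma}\,a(-1)^kL_k(2a\sigma)e^{-a\sigma}d\sigma=\frac a{a+p}\,b_a(p)^k,\qquad b_a(p)=\frac{a-p}{a+p}.
\end{equation}
The factor $\frac a{a+p}$ is the transform of the probability density $ae^{-a\sigma}$. The factor $b_a(p)=\frac{2a}{a+p}-1$ is the transform of the signed measure
\[
\nu_a=2ae^{-a\tau}\,d\tau-\delta_0\qquad\text{on }[0,\infty),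
\]
which has total mass $1$ and total variation $3$. All the oscillation of the Laguerre functions is produced by convolution with measures $\nu_a$. We therefore define, for $m\ge0$, $a\in(0,\infty)^m$ and $s\ge0$,
\begin{equation}\label{eq:Ydef}
Y_m(s;a)=(\nu_{a_1}*\dots*\nu_{a_m})([0,s]),\qquad B(p)=\prod_{i=1}^mb_{a_i}(p),
\end{equation}
with $Y_0=1$ and $B=1$ for $m=0$. The function $Y_m$ is real and symmetric in $a$. Expanding the convolution shows that it is $(-1)^m\delta_0$ plus an integrable density, so $Y_m(\cdot\,;a)$ is continuous on $[0,\infty)$ and $Y_m(0;a)=(-1)^m$. Two applications of Fubini's theorem give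
\begin{equation}\label{eq:YLT}
\int_0^\infty e^{-ps}\,Y_m(s;a)\,ds=\frac{B(p)}p\qquad(p>0)
\end{equation}
and, for finite signed measures $\kappa,\mu$ on $[0,\infty)$,
\begin{equation}\label{eq:conv}
(\kappa*\mu)([0,s])=\int_{[0,s]}\mu([0,s-\tau])\,d\kappa(\tau).
\end{equation}

\begin{proposition}\label{prop:average}
Let $\gamma$ be the convolution of the densities $a_je^{-a_j\sigma}$, $1\le j\le n$, a probability density that is positive on $(0,\infty)$. For $\alpha\in\mathbb N^n$ let $a^\alpha\in(0,\infty)^{|\alpha|}$ be the list in which $a_j$ appears $\alpha_j$ times. Then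
\begin{equation}\label{eq:average}
\lambda_\alpha=\int_0^1\gamma(\tau)\,Y_{|\alpha|}(1-\tau;a^\alpha)\,d\tau .
\end{equation}
In particular $\lambda_0=\int_0^1\gamma=\Lambda(E)$.
\end{proposition}

\begin{proof}
By \eqref{eq:laguerreLT} and injectivity, $g_j\,d\sigma=(a_je^{-a_j\sigma}d\sigma)*\nu_{a_j}^{*\alpha_j}$. Hence $g_1*\dots*g_n$ is the convolution of $\gamma\,d\tau$ with the measure $\mu=\nu_{a_1}^{*\alpha_1}*\dots*\nu_{a_n}^{*\alpha_n}$, and \eqref{eq:conv} with $s=1$ gives \eqref{eq:average}. For $\alpha=0$, \eqref{eq:simplex} is the second integral in \eqref{eq:Lambda} after the substitution $t_j=a_j\sigma_j$.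
\end{proof}

The weight $\gamma$ does not depend on $\alpha$, so $|\lambda_\alpha|\le\lambda_0$ follows from the next theorem.

\begin{theorem}\label{thm:Y}
$|Y_m(s;a)|\le1$ for all $m\ge0$, $s\ge0$ and $a\in(0,\infty)^m$.
\end{theorem}

The total variation gives only $|Y_m|\le3^m$. The constant $1$ cannot be lowered, since $Y_m(0;a)=(-1)^m$ and $Y_m(s;a)\to B(0)=1$ as $s\to\infty$. It also matters that the interval in \eqref{eq:Ydef} starts at $0$: we have $\nu_a((0,s])=2-2e^{-as}$, which exceeds $1$ for large $s$, as in the example of the annulus.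

\begin{remark}\label{rem:laguerre}
For a ball all $a_j$ are equal, and \eqref{eq:average} shows that $\lambda_\alpha$ depends only on $|\alpha|$. When all parameters equal $a$, the identity $b_a-1=-\frac{2p}{a+p}$ gives $\frac{b_a^m}p=\frac1p-2\sum_{k<m}\frac{b_a^k}{a+p}$, so by \eqref{eq:laguerreLT} and \eqref{eq:YLT}
\[
Y_m(s;a,\dots,a)=1-2e^{-as}\sum_{k=0}^{m-1}(-1)^kL_k(2as).
\]
In this case Theorem~\ref{thm:Y} says $0\le e^{-x/2}\sum_{k<m}(-1)^kL_k(x)\le1$ for $x\ge0$.
\end{remark}

\section{One and two parameters}\label{sec:two}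

Fix $s>0$ and regard $Y_m$ as a function of $a$. For $m=1$,
\[
y(a)=Y_1(s;a)=1-2e^{-as}.
\]
This function solves $y''+sy'=0$, an equation without zero-order term, and it tends to $-1=-Y_0$ as $a\to0$ and to $1=Y_0$ as $a\to\infty$. A solution of such an equation lies between its boundary values.

For $m=2$ we have $(a_1-p)(a_2-p)-(a_1+p)(a_2+p)=-2p(a_1+a_2)$, hence
\[
\frac{B(p)}p=\frac1p-\frac{2(a_1+a_2)}{(a_1+p)(a_2+p)} ,\qquad Y_2(s;a)=1-2(a_1+a_2)\frac{e^{-a_1s}-e^{-a_2s}}{a_2-a_1}\quad(a_1\neq a_2).
\]
In the coordinates $a_1=c-d$, $a_2=c+d$, where $|d|<c$, this reads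
\begin{equation}\label{eq:Y2}
Y_2=1-4\,\phi(c)\,\psi(d),\qquad\phi(c)=c\,e^{-cs},\qquad\psi(d)=\frac{\sinh(ds)}d,
\end{equation}
with $\psi(0)=s$ on the diagonal, in agreement with Remark~\ref{rem:laguerre}. The power series of $\psi$ shows that it is even and increases with $|d|$. Therefore
\[
1>Y_2>1-4\phi(c)\psi(c)=-1+2e^{-2cs}>-1,
\]
which is Theorem~\ref{thm:Y} for $m=2$. Three features of this computation extend to all $m$.

\emph{The boundary values are of lower order.} As $a_1\to0$ with $a_2$ fixed, $Y_2\to-1+2e^{-a_2s}=-Y_1(s;a_2)$. As $a_2\to\infty$ with $a_1$ fixed, $Y_2\to1-2e^{-a_1s}=Y_1(s;a_1)$.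

\emph{The diagonal alone has no maximum principle.} The eigenvalue $\lambda_2$ of a disk involves only $Y_2(s;c,c)=1-4cs\,e^{-cs}$. This function of $c$ has an interior minimum at $c=1/s$ with positive second derivative, so it solves no equation $y''+\beta y'=0$ with a finite coefficient $\beta$. But by \eqref{eq:Y2}, $Y_2$ decreases when one leaves the diagonal with $c$ fixed. In the quadrant the point $(1/s,1/s)$ is a saddle, and the obstruction disappears. This is the reason to free the repeated parameters in \eqref{eq:average}.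

\emph{There is an elliptic equation in the quadrant.} From $\phi'=(1-cs)e^{-cs}$ and $\phi''=(cs^2-2s)e^{-cs}$ we get $\phi''+2s\phi'=-s^2\phi$. From $(d\,\psi)''=s^2d\,\psi$ we get $\psi''+\frac2d\psi'=s^2\psi$. The two right sides cancel in the product $\phi\psi$, so that
\[
\Big(\partial_c^2+2s\,\partial_c+\partial_d^2+\frac2d\,\partial_d\Big)Y_2=0\qquad(d\neq0).
\]
Since $\partial_c=\partial_1+\partial_2$ and $\partial_d=\partial_2-\partial_1$, division by $2$ gives
\[
\partial_1^2y+\partial_2^2y+s(\partial_1y+\partial_2y)+2\,\frac{\partial_1y-\partial_2y}{a_1-a_2}=0,\qquad y=Y_2(s;\cdot).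
\]
The last coefficient is singular on the diagonal, exactly where the eigenvalues with some $\alpha_j\ge2$ live. But $y$ is even in $d$, so $\frac2d\partial_dy\to2\partial_d^2y$ as $d\to0$. On the diagonal the singular first-order term becomes a second-order term with a positive coefficient, and such a term is compatible with the maximum principle.

\section{The boundary of the parameter space}\label{sec:boundary}

The boundary values just found have a simple source. As $a\to0$ the density of $\nu_a$ carries its mass off to infinity, and on $[0,s]$ only $-\delta_0$ remains. As $a\to\infty$ the density concentrates at $0$ with mass $2$, and $\nu_a$ approaches $2\delta_0-\delta_0=\delta_0$. The first limit holds in total variation on $[0,s]$, the second only weakly, so the two are treated separately. Several parameters may degenerate at once, at unrelated rates.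

\begin{lemma}\label{lem:boundary}
Fix $s>0$. Let $a^{(k)}\in(0,\infty)^m$ converge in $[0,\infty]^m$ to $a^\infty$, and let $F$, $Z$, $I$ be the sets of indices $i$ with $a_i^\infty\in(0,\infty)$, $a_i^\infty=0$, $a_i^\infty=\infty$. Then
\[
Y_m(s;a^{(k)})\to(-1)^{|Z|}\,Y_{|F|}\big(s;(a_i^\infty)_{i\in F}\big).
\]
\end{lemma}

\begin{proof}
For a signed measure $\mu$ on $[0,\infty)$ put $\|\mu\|_s=|\mu|([0,s])$; then $\|\mu*\mu'\|_s\le\|\mu\|_s\|\mu'\|_s$, by \eqref{eq:conv} applied to $|\mu|$ and $|\mu'|$. Let $\mu_k$ and $\kappa_k$ be the convolutions of the $\nu_{a_i^{(k)}}$ over $i\in F\cup Z$ and over $i\in I$, and let $\mu$ be $(-1)^{|Z|}$ times the convolution of the $\nu_{a_i^\infty}$ over $i\in F$; an empty convolution is $\delta_0$. The function $V(t)=\mu([0,t])$ is continuous on $[0,s]$, and $V(s)$ is the claimed limit.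

\emph{Indices in $F\cup Z$.} For $i\in F$ the densities converge uniformly on $[0,s]$, so $\|\nu_{a_i^{(k)}}-\nu_{a_i^\infty}\|_s\to0$. For $i\in Z$ we have $\|\nu_{a_i^{(k)}}+\delta_0\|_s=2(1-e^{-a_i^{(k)}s})\to0$. Replacing the factors one at a time, each of norm at most $3$, we get $\|\mu_k-\mu\|_s\to0$. Hence
\[
\big|Y_m(s;a^{(k)})-(\kappa_k*\mu)([0,s])\big|\le\|\kappa_k*(\mu_k-\mu)\|_s\le3^{|I|}\|\mu_k-\mu\|_s\to0 .
\]
If $I=\emptyset$, this is the claim.

\emph{Indices in $I$.} Let $I\ne\emptyset$. The measure $\kappa_k$ has total mass $1$, and $|\kappa_k|$ is dominated by the convolution of the $|\nu_{a_i^{(k)}}|$. If $\sum_{i\in I}\tau_i>\varepsilon$, then some $\tau_i$ exceeds $\varepsilon/|I|$, and $|\nu_a|((\eta,\infty))=2e^{-a\eta}$. So for each $\varepsilon>0$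
\begin{equation}\label{eq:tail}
|\kappa_k|((\varepsilon,\infty))\le\sum_{i\in I}3^{|I|-1}\,2e^{-a_i^{(k)}\varepsilon/|I|}\to0 .
\end{equation}
By \eqref{eq:conv},
\[
(\kappa_k*\mu)([0,s])=V(s)\,\kappa_k([0,s])+\int_{[0,s]}\big(V(s-\tau)-V(s)\big)\,d\kappa_k(\tau).
\]
Here $\kappa_k([0,s])=1-\kappa_k((s,\infty))\to1$ by \eqref{eq:tail}. For $0<\varepsilon<s$ the integral is bounded by $3^{|I|}\max_{\tau\le\varepsilon}|V(s-\tau)-V(s)|+2\max_{[0,s]}|V|\cdot|\kappa_k|((\varepsilon,\infty))$. Let $k\to\infty$, then $\varepsilon\to0$.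
\end{proof}

The hypothesis $s>0$ is needed for the indices in $I$: $Y_1(0;a)=-1$ does not tend to $Y_0=1$ as $a\to\infty$.

\section{The elliptic equation}\label{sec:pde}

To differentiate in the parameters we invert the Laplace transform. Since $B(p)/p$ is rational and vanishes at infinity, the inversion integral can be taken over a circle. On a closed contour integration by parts produces no boundary terms.

\begin{lemma}\label{lem:contour}
For $a\in(0,\infty)^m$, $s\ge0$ and $\rho>0$ with $\rho>a_i$ for all $i$,
\begin{equation}\label{eq:contour}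
Y_m(s;a)=\frac1{2\pi i}\oint_{|p|=\rho}e^{ps}B(p)\,\frac{dp}p ,
\end{equation}
the circle being oriented counterclockwise. Consequently $Y_m(s;\cdot)$ is $C^\infty$ on $(0,\infty)^m$, and $Y_m(\cdot\,;a)$ extends to an entire function of $s$.
\end{lemma}

\begin{proof}
Let $\widetilde Y(s)$ be the right side; it is continuous and $O(e^{\rho s})$. For real $p>\rho$, exchanging the integrals gives
\[
\int_0^\infty e^{-ps}\widetilde Y(s)\,ds=\frac1{2\pi i}\oint_{|q|=\rho}\frac{B(q)}{q(p-q)}\,dq .
\]
The poles $0,-a_1,\dots,-a_m$ lie inside the circle. The only pole outside is $q=p$, with residue $-B(p)/p$. The integrand is $O(|q|^{-2})$ at infinity, so the integral over a large circle tends to $0$, and the integral above equals $B(p)/p$. By \eqref{eq:YLT} and injectivity, the continuous functions $\widetilde Y$ and $Y_m(\cdot\,;a)$ agree on $[0,\infty)$. Near any given $a$ one radius $\rho$ serves, and one may differentiate under the integral sign.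
\end{proof}

The extension does not obey Theorem~\ref{thm:Y} for $s<0$; already $1-2e^{-as}<-1$ there.

For a $C^2$ function $f$ on $(0,\infty)^m$ and $i\ne j$ put
\[
D_{ij}f(a)=\frac{\partial_if(a)-\partial_jf(a)}{a_i-a_j}\quad\text{if }a_i\ne a_j,\qquad D_{ij}f(a)=\tfrac12(\partial_i-\partial_j)^2f(a)\quad\text{if }a_i=a_j ,
\]
and, for fixed $s>0$,
\[
\mathcal Lf=\sum_{i=1}^m\partial_i^2f+s\sum_{i=1}^m\partial_if+2\sum_{i<j}D_{ij}f .
\]
For $m=1$ and $m=2$ this is the operator of Section~\ref{sec:two}, now defined on the diagonals as well.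

\begin{proposition}\label{prop:pde}
Let $m\ge1$, $s>0$ and $y=Y_m(s;\cdot)$. Then $\mathcal Ly=0$ at every point of $(0,\infty)^m$.
\end{proposition}

The equation comes from the pair of formulas
\begin{equation}\label{eq:db}
\partial_ab_a(p)=\frac{2p}{(a+p)^2},\qquad\partial_pb_a(p)=-\frac{2a}{(a+p)^2}.
\end{equation}
The first cancels the factor $1/p$ in \eqref{eq:contour}. The two together show that derivatives in $a$ and in $p$ produce the same rational functions, so an integration by parts in $p$ yields a relation between derivatives in $a$.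

\begin{proof}
We work near a fixed point, with a fixed $\rho$. For a rational function $f$ without poles on the circle let $J[f]=\frac1{2\pi i}\oint_{|p|=\rho}e^{ps}f(p)\,dp$, so that $y=J[B/p]$. Let $B_i$ and $B_{ij}$ be the product $B$ with the factor $i$, or the factors $i$ and $j$, omitted. By \eqref{eq:db}, and because $B_i$ does not depend on $a_i$,
\begin{equation}\label{eq:dy}
\partial_iy=2J\Big[\frac{B_i}{(a_i+p)^2}\Big],\qquad\partial_i^2y=-4J\Big[\frac{B_i}{(a_i+p)^3}\Big].
\end{equation}
For $i\ne j$ let $K_{ij}=K_{ji}=J\big[B_{ij}(a_i+p)^{-2}(a_j+p)^{-2}\big]$, a smooth function of $a$.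

\emph{Step 1: $D_{ij}y=-2(a_i+a_j)K_{ij}$ everywhere.} Since $b_{a_j}=(a_j^2-p^2)(a_j+p)^{-2}$,
\[
\frac{B_i}{(a_i+p)^2}-\frac{B_j}{(a_j+p)^2}=B_{ij}\,\frac{(a_j^2-p^2)-(a_i^2-p^2)}{(a_i+p)^2(a_j+p)^2},
\]
so $\partial_iy-\partial_jy=-2(a_i^2-a_j^2)K_{ij}$. This proves the claim where $a_i\ne a_j$. Now let $a_i=a_j$, let $e_i,e_j$ be the coordinate vectors and $\Theta(t)=y(a+t(e_i-e_j))$. Exchanging the coordinates $i$ and $j$ replaces $t$ by $-t$, so $\Theta$ is even by the symmetry of $y$, and $\Theta'(0)=0$. For small $t\ne0$ the two coordinates differ by $2t$ and have sum $a_i+a_j$, so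
\[
-2(a_i+a_j)\,K_{ij}\big(a+t(e_i-e_j)\big)=\frac{\Theta'(t)}{2t}=\frac{\Theta'(t)-\Theta'(0)}{2t}.
\]
As $t\to0$ the left side tends to $-2(a_i+a_j)K_{ij}(a)$ and the right side to $\frac12\Theta''(0)=D_{ij}y(a)$.

\emph{Step 2: integration by parts.} By \eqref{eq:db},
\[
\frac d{dp}\Big(\frac{e^{ps}B_i}{(a_i+p)^2}\Big)=e^{ps}\Big(\frac{sB_i}{(a_i+p)^2}-\frac{2B_i}{(a_i+p)^3}-\sum_{j\ne i}\frac{2a_jB_{ij}}{(a_i+p)^2(a_j+p)^2}\Big).
\]
The integral of the left side over the circle is $0$. Multiplying by $2$ and using \eqref{eq:dy},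
\[
s\,\partial_iy+\partial_i^2y-4\sum_{j\ne i}a_jK_{ij}=0\qquad(1\le i\le m).
\]
In the sum over $i$, each unordered pair $\{i,j\}$ contributes $-4(a_i+a_j)K_{ij}$, which is $2D_{ij}y$ by Step~1.
\end{proof}

\section{The maximum principle}\label{sec:max}

The operator $\mathcal L$ is linear, has no zero-order term, and has the following property.

\begin{lemma}\label{lem:max}
If a $C^2$ function $z$ on $(0,\infty)^m$ has a local maximum at $\bar a$, then $\mathcal Lz(\bar a)\le0$.
\end{lemma}

\begin{proof}
At $\bar a$ the gradient of $z$ vanishes and the Hessian is negative semidefinite. So $\sum_i\partial_i^2z(\bar a)\le0$ and $s\sum_i\partial_iz(\bar a)=0$. If $\bar a_i\ne\bar a_j$, then $D_{ij}z(\bar a)=0$. If $\bar a_i=\bar a_j$, then $D_{ij}z(\bar a)$ is half the Hessian evaluated on $e_i-e_j$, hence $\le0$.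
\end{proof}

The lemma does not contradict $\mathcal Ly=0$; a strict inequality is missing. It is supplied by the function $\ell(a)=\sum_ia_i$, for which all second derivatives and all $D_{ij}\ell$ vanish, so that $\mathcal L\ell=sm>0$. Since $\ell$ is unbounded, we first confine the argument to a compact cube by means of Lemma~\ref{lem:boundary}.

\begin{proof}[Proof of Theorem~\ref{thm:Y}]
We argue by induction on $m$. The case $m=0$ is trivial. Let $m\ge1$ and assume the theorem for all smaller values. For $s=0$ we have $Y_m=(-1)^m$. Fix $s>0$, let $f$ be one of the functions $\pm Y_m(s;\cdot)$, and suppose that $M:=f(a^*)>1$ for some $a^*\in(0,\infty)^m$.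

\emph{There is $\delta\in(0,1)$ with $a^*\in(\delta,1/\delta)^m$ and $f\le\frac{1+M}2$ on $(0,\infty)^m\setminus(\delta,1/\delta)^m$.} The first condition holds for all small $\delta$. If the second failed for all $\delta=1/k$, $k\ge2$, there would be points $a^{(k)}$ with $f(a^{(k)})>\frac{1+M}2$, each having a coordinate $\le1/k$ or $\ge k$. By compactness of $[0,\infty]^m$ a subsequence converges, and its limit has a coordinate equal to $0$ or $\infty$. Lemma~\ref{lem:boundary} applies with $|F|<m$, and the induction hypothesis gives $\lim|f(a^{(k)})|\le1<\frac{1+M}2$ along the subsequence, a contradiction. The second condition persists when $\delta$ decreases, so both hold for small $\delta$.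

\emph{Perturbation.} Let $K=[\delta,1/\delta]^m$ and $z=f+\varepsilon\ell$, with $\varepsilon>0$ so small that $\frac{1+M}2+\varepsilon m/\delta<M$. On $\partial K$ we have $z<M<z(a^*)$, so the maximum of $z$ over $K$ is attained at an interior point $\bar a$. Lemma~\ref{lem:max} gives $\mathcal Lz(\bar a)\le0$, while Proposition~\ref{prop:pde} gives $\mathcal Lz(\bar a)=\varepsilon sm>0$. This contradiction shows $f\le1$ for both signs.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

The function $\mathbf 1_E$ is real and square integrable, so $\operatorname{op}^w(\mathbf 1_E)$ is Hilbert--Schmidt and self-adjoint. By \eqref{eq:cov} and Proposition~\ref{prop:diag}, the functions $Uh_\alpha$ form an orthonormal basis of eigenvectors with eigenvalues $\lambda_\alpha$, where $U=TM$ is the composite of a metaplectic operator and a phase translation. An operator that is diagonal in an orthonormal basis has the diagonal entries as its only eigenvalues, has norm $\sup_\alpha|\lambda_\alpha|$, and satisfies $\langle\operatorname{op}^w(\mathbf 1_E)u,u\rangle=\sum_\alpha\lambda_\alpha|\langle u,Uh_\alpha\rangle|^2$.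

\emph{The bounds.} By Proposition~\ref{prop:average} and Theorem~\ref{thm:Y}, $|\lambda_\alpha|\le\int_0^1\gamma=\lambda_0=\Lambda(E)$ for all $\alpha$. This gives the two operator inequalities and $\|\operatorname{op}^w(\mathbf 1_E)\|=\Lambda(E)$, and $\Lambda(E)<1$ by \eqref{eq:Lambda}.

\emph{Strictness.} Let $\alpha\ne0$, and let $Y=Y_{|\alpha|}(\cdot\,;a^\alpha)$, an entire function by Lemma~\ref{lem:contour}. If $Y$ were a constant $c$, then \eqref{eq:YLT} would give $B(p)=c$ for all $p>0$. But $B$ vanishes at each entry of $a^\alpha$, and $B(p)\to1$ as $p\to0$. So $Y-1$ and $Y+1$ are nonconstant entire functions and have finitely many zeros in $[0,1]$. With Theorem~\ref{thm:Y} this gives $|Y|<1$ almost everywhere on $(0,1)$, and since $\gamma>0$ there, \eqref{eq:average} gives $|\lambda_\alpha|<\Lambda(E)$. Thus $\Lambda(E)$ is a simple eigenvalue, with eigenvector the Gaussian $Uh_0$, whose Wigner distribution is $2^ne^{-2\pi|S^{-1}(X-X_0)|^2}$, and all other eigenvalues have smaller modulus.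

\emph{The explicit formula.} If the $a_j$ are distinct, the Laplace transform of $\gamma$ has simple poles, and partial fractions give
\[
\prod_{j}\frac{a_j}{a_j+p}=\sum_j\frac{a_j}{a_j+p}\prod_{i\ne j}\frac{a_i}{a_i-a_j},\qquad\gamma(\tau)=\sum_ja_je^{-a_j\tau}\prod_{i\ne j}\frac{a_i}{a_i-a_j}.
\]
Then \eqref{eq:explicit} follows from $\Lambda(E)=1-\int_1^\infty\gamma$. This completes the proof.

\begin{remark}
The upper bound $\Lambda(E)$ is the optimal constant for each ellipsoid. The universal constant $1$ is optimal as well, although no ellipsoid attains it: the domain in \eqref{eq:Lambda} contains $\{\sum_jt_j\le\min_ja_j\}$, so $\Lambda(E)\to1$ when all $r_j\to\infty$. The lower bound $-\Lambda(E)$ is not attained. Since $\sum_\alpha\lambda_\alpha^2=|E|<\infty$, only finitely many eigenvalues lie outside any neighborhood of $0$; hence $\Lambda(E)$ is isolated in the spectrum and the bottom of the spectrum lies strictly above $-\Lambda(E)$.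
\end{remark}

\section{Fixed volume and convex quadrics}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:volume}]
By Theorem~\ref{thm:main}, $\Lambda(E)$ is the largest spectral value, so we have to maximize $\int_{E_0}G$, where $G(X)=2^ne^{-2\pi|X|^2}$, under the constraint $|E_0|=|E|$. Let $D=\{|X|\le r\}$ be the ball of volume $(\pi r^2)^n/n!=|E|$, so that $2\pi r^2=a$, and let $G_r=2^ne^{-2\pi r^2}$. The sets $D\setminus E_0$ and $E_0\setminus D$ have the same volume, $G>G_r$ in the interior of $D$, and $G<G_r$ outside $D$. Hence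
\[
\int_DG-\int_{E_0}G=\int_{D\setminus E_0}(G-G_r)+\int_{E_0\setminus D}(G_r-G)\ge0,
\]
with equality only if both sets are null. In that case the open set $\operatorname{int}(D)\setminus E_0$ is empty, so $D\subset E_0$; exchanging the roles of the two sets, $E_0\subset D$. Moreover, by \eqref{eq:Lambda} with all $a_j=a$,
\[
\int_DG=\int_0^a\frac{t^{n-1}}{(n-1)!}e^{-t}dt=1-e^{-a}\sum_{k=0}^{n-1}\frac{a^k}{k!},
\]
since the last two expressions vanish at $a=0$ and have the same derivative in $a$. This proves the inequality. If $\Lambda(E)=\int_DG$, then $E_0=D$ and $E$ is isotropic. Conversely, if $E$ is isotropic, then \eqref{eq:normal} holds with $E_0$ a ball centered at $0$, which is $D$ because the volumes agree, and $\Lambda(E)=\int_DG$.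
\end{proof}

For an unbounded set $C$ the indicator is not square integrable, and $\operatorname{op}^w(\mathbf 1_C)$ is first defined through \eqref{eq:pairing} as the sesquilinear form $\beta(u,v)=\int_C\mathcal W(u,v)$ on $\mathcal S(\mathbb R^n)$. The integral converges because $\mathcal W(u,v)$, a partial Fourier transform of a Schwartz function, lies in $\mathcal S(\mathbb R^{2n})$. The bound $1$ in Theorem~\ref{thm:main} does not depend on the ellipsoid, so it survives a passage to the limit.

\begin{proof}[Proof of Corollary~\ref{cor:quadric}]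
For $\varepsilon>0$ let $C_\varepsilon=\{q+\varepsilon|X|^2\le0\}$. The quadratic part of $q+\varepsilon|X|^2$ is positive definite; this is where the semidefiniteness of the quadratic part of $q$ is used. Completing the square shows that $C_\varepsilon$ is empty, a point, or an ellipsoid, and in all three cases $|\int_{C_\varepsilon}\mathcal W(u,u)|\le\|u\|^2$, by Theorem~\ref{thm:main} in the third. If $q(X)<0$, then $X\in C_\varepsilon$ for small $\varepsilon$, and if $q(X)>0$, then $X\notin C_\varepsilon$ for all $\varepsilon$. So $\mathbf 1_{C_\varepsilon}\to\mathbf 1_C$ outside $\{q=0\}$, which is a null set because $q$ is not the zero polynomial. Dominated convergence gives $|\beta(u,u)|\le\|u\|^2$ for $u\in\mathcal S(\mathbb R^n)$.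

The form $\beta$ is Hermitian. For unit vectors $u,v\in\mathcal S(\mathbb R^n)$,
\[
4\operatorname{Re}\beta(u,v)=\beta(u+v,u+v)-\beta(u-v,u-v)\le\|u+v\|^2+\|u-v\|^2=4 ,
\]
and multiplying $u$ by a unimodular constant gives $|\beta(u,v)|\le1$. Since $\mathcal S(\mathbb R^n)$ is dense in $L^2(\mathbb R^n)$, the form $\beta$ defines a bounded self-adjoint operator of norm at most $1$.

For $C=\{x_1\le0\}$, \eqref{eq:marginal} gives $\beta(u,u)=\int_{x_1\le0}|u|^2$. The operator is multiplication by $\mathbf 1_{x_1\le0}$, a nonzero orthogonal projection, of norm $1$. A general half-space can be written $\{X:\omega(X,V)\le c\}$ with $V\ne0$. Every nonzero vector belongs to a symplectic basis, so $Sp(2n,\mathbb R)$ acts transitively on nonzero vectors, and the half-space is the image of $\{x_1\le0\}$ under an affine symplectic map. By \eqref{eq:cov}, in which $U$ preserves $\mathcal S(\mathbb R^n)$, its operator is unitarily equivalent to that projection.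
\end{proof}

\begin{thebibliography}{9}

\bibitem{Folland}
Folland, \emph{Harmonic Analysis in Phase Space}.

\bibitem{Lerner}
Nicolas Lerner, \emph{Integrating the Wigner Distribution on subsets of the phase space, a Survey}, arXiv:2102.08090 (2021).

\end{thebibliography}
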